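# The Minkowski spectrum over $\mathbb F_q[x]$

## The spectrum in every dimension

**Theorem B.** Let $q$ be a prime power, $\mathcal R=\mathbb F_q[x]$, and let $\mathcal K=\mathbb F_q((x^{-1}))$ carry the absolute value $\left|\sum_{n\le n_0}a_nx^n\right|=q^{n_0}$ if $a_{n_0}\ne0$, $|0|=0$. For $d\ge2$ let
$$\mathcal L_d=\{g\mathcal R^d: g\in\mathrm{GL}_d(\mathcal K),\ |\det g|=1\},\qquad N(\mathbf v)=\prod_{i=1}^d|v_i|,$$
$$\mu(\Lambda)=\sup_{\mathbf v\in\mathcal K^d}\ \inf_{\mathbf u\in\Lambda}N(\mathbf v-\mathbf u)\quad(\Lambda\in\mathcal L_d),\qquad \mathcal S_d=\{\mu(\Lambda):\Lambda\in\mathcal L_d\}.$$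
Then for every $q$ and every $d\ge3$,
$$\mathcal S_d=\{0\}\cup\{q^{-k}:k\ge d\}.$$
Moreover $\mu(\Lambda)=0$ for Haar-almost every $\Lambda\in\mathrm{SL}_d(\mathcal K)/\mathrm{SL}_d(\mathcal R)$. Together with $\mathcal S_2=\{q^{-2}\}$ this gives: $\mathcal S_d=\{q^{-d}\}$ if and only if $d=2$.

**Theorem A.** Let $q$ be any prime power and $d\ge q+1$. There is an explicit $\Lambda\in\mathcal L_d$ with $\mu(\Lambda)\le q^{-d-1}$. Hence $\mathcal S_d\neq\{q^{-d}\}$.

The question behind these theorems comes from Noy Soffer Aranov, "On Covering Radii in Function Fields", arXiv:2308.03071 (2023): is $\mathcal S_d=\{q^{-d}\}$ for every $d\ge2$? Theorem A says no for every $q$, in large dimension and with an explicit lattice. Theorem B says no in every dimension $d\ge3$ and determines the spectrum.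

In words: $\mu(\Lambda)$ is a covering radius, measured by the product of the coordinates and not by a norm. Put a translate of the origin at the worst place $\mathbf v$; how small can the product of the coordinates of $\mathbf v-\mathbf u$ be made with $\mathbf u\in\Lambda$? The statement "$\mu=q^{-d}$ always" would say that every lattice has a point $\mathbf v$ as badly approximated as the worst point for $\mathcal R^d$.

Four facts are given.

* (i) $\mu$ is invariant under the group $A$ of diagonal matrices with determinant of absolute value $1$. (Clear, since $N(a\mathbf v)=N(\mathbf v)$ for $a\in A$.)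
* (ii) $\mu(\mathcal R^d)=q^{-d}$.
* (iii) $\mu(\Lambda)\le q^{-d}$ for all $\Lambda\in\mathcal L_d$, $d\ge2$.
* (iv) $\mathcal S_2=\{q^{-2}\}$.

We use (iii) and (iv) as known facts. Fact (ii) will be checked by hand.

## Values of $\mu$, products, and the lattice $\mathcal R^d$

**Values.** $N$ takes values in $\{0\}\cup q^{\mathbb Z}$. An infimum of a subset of this set lies in it again, and so does the supremum of a bounded subset. With (iii), $\mu(\Lambda)\in\{0\}\cup q^{\mathbb Z}$ and $\mu(\Lambda)\le q^{-d}$. So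
$$\mathcal S_d\subset\{0\}\cup\{q^{-k}:k\ge d\},\tag{1}$$
and what has to be proved in Theorem B is that every one of these values occurs.

**Dimension one.** Every $v\in\mathcal K$ is a polynomial plus an element of absolute value at most $q^{-1}$. And $v=x^{-1}$ has $|x^{-1}-u|\ge q^{-1}$ for each $u\in\mathcal R$. So the covering radius of $\mathcal R$ in $\mathcal K$ is $q^{-1}$.

**Products.** For lattices $\Lambda\subset \mathcal K^d$, $\Lambda'\subset\mathcal K^{d'}$ (each unimodular, and $d,d'\ge1$) we have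
$$\mu(\Lambda\oplus\Lambda')=\mu(\Lambda)\,\mu(\Lambda'),\tag{2}$$
because $N$ is the product of the two norms, and infima and suprema of products of nonnegative functions of independent variables factor. In particular $\mu(\mathcal R^d)=q^{-d}$, which is (ii), and $\mu(\Lambda\oplus\mathcal R^{d'})=q^{-d'}\mu(\Lambda)$. A lattice in dimension $3$ with $\mu=q^{-3-j}$ therefore yields one in each dimension $d\ge3$ with $\mu=q^{-d-j}$. The work is in dimension $3$.

## Residue duality turns covering into functionals on boxes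

**Notation.** $\mathcal O=\{|z|\le1\}$, $\mathfrak p=\{|z|<1\}=x^{-1}\mathcal O$. For $m\in\mathbb Z^d$ put $|m|=\sum m_i$ and
$$C_m=\{w\in\mathcal K^d:|w_i|<q^{m_i}\ \forall i\},\qquad B_m=\{v\in\mathcal K^d:|v_i|\le q^{-m_i-1}\ \forall i\}.$$
Here $m\in\mathbb Z^d$ is a shape, and $|m|$ is the logarithm of the volume of $C_m$ relative to $C_0=\mathfrak p^d$. Write $e_i$ for the unit vectors and $x^\lambda=\mathrm{diag}(x^{\lambda_i})$, so $x^\lambda C_m=C_{m+\lambda}$. Let $\mathrm{res}(f)$ be the coefficient of $x^{-1}$ in $f$ and $\langle v,w\rangle=\mathrm{res}(\sum v_iw_i)$. For $M=h\mathcal R^d$ put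
$$M^*=\{u:\ u\cdot w\in\mathcal R\ \ \forall w\in M\}=h^{-T}\mathcal R^d .$$
So $M\in\mathcal L_d$ implies $M^*\in\mathcal L_d$, and $M^{**}=M$. "Functional" always means $\mathbb F_q$-linear, with values in $\mathbb F_q$. Finally $V_m(M)=M\cap C_m$; it is finite, since $M$ is discrete and $C_m$ compact.

Why functionals? A point $v$ modulo $\Lambda=M^*$ is the same thing as a functional on $M$, and being near $\Lambda$ is the same as vanishing on a finite piece of $M$. Let $M\in\mathcal L_d$ and $\Lambda=M^*$.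

**(D1)** *Every functional $\varphi:M\to\mathbb F_q$ equals $\langle v,\cdot\rangle$ for some $v\in\mathcal K^d$, and $v$ is unique modulo $\Lambda$.*

Since $\langle v,hw\rangle=\langle h^Tv,w\rangle$, existence reduces to $M=\mathcal R^d$. There take $v_i=\sum_{k\ge0}\varphi(x^ke_i)x^{-k-1}$: the coefficient of $x^{-1}$ in $v_ix^k$ is $\varphi(x^ke_i)$. For uniqueness, let $\langle v,\cdot\rangle=0$ on $M$. For $w\in M$ and $k\ge0$ also $x^kw\in M$, so $\mathrm{res}(x^k\,v\cdot w)=0$ for all $k\ge0$. This says that $v\cdot w$ has no negative powers of $x$, so $v\cdot w\in\mathcal R$ and $v\in\Lambda$. Conversely $v\in\Lambda$ gives the zero functional.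

**(D2)** *$\langle v,\cdot\rangle$ vanishes on $M\cap C_m$ if and only if $v\in\Lambda+B_m$.*

If $b\in B_m$ and $w\in C_m$, then $|b_iw_i|\le q^{-m_i-1}q^{m_i-1}=q^{-2}$, so $\langle b,w\rangle=0$. This gives "if". Conversely, let $\langle v,\cdot\rangle$ vanish on $M\cap C_m$. Then $w+c\mapsto\langle v,w\rangle$ ($w\in M$, $c\in C_m$) is well defined on $M+C_m$, because $w+c=w'+c'$ forces $w-w'\in M\cap C_m$. Extend it linearly to a functional $\psi$ on $\mathcal K^d$; it vanishes on $C_m$. Put $b_i=\sum_{n\ge m_i}\psi(x^ne_i)x^{-n-1}$, so $b\in B_m$. Then $\langle b,\cdot\rangle$ and $\psi$ agree on $C_m$ (both are $0$) and on all $x^ne_i$ with $n\ge m_i$. Every vector is an element of $C_m$ plus a finite combination of these, so $\psi=\langle b,\cdot\rangle$. On $M$ this reads $\langle b-v,\cdot\rangle=0$, so $b-v\in\Lambda$ by (D1).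

**Lemma 1.** *Let $M\in\mathcal L_d$. Then $\mu(M^*)\le q^{-d-j}$ if and only if for every functional $\varphi:M\to\mathbb F_q$ there is $m\in\mathbb Z^d$ with $|m|=j$ and $\varphi|_{M\cap C_m}=0$.*

*Proof.* As $N$ takes values in $\{0\}\cup q^{\mathbb Z}$, $\mu(\Lambda)\le q^{-d-j}$ means: for each $v$ some $u\in\Lambda$ has $N(v-u)\le q^{-d-j}$. This inequality holds exactly when $v-u\in B_m$ for some $m$ with $|m|=j$. Indeed, $v-u\in B_m$ gives $N(v-u)\le q^{-|m|-d}$. Conversely, if $N(v-u)\le q^{-d-j}$, we can choose integers $n_i$ with $|v_i-u_i|\le q^{n_i}$ and $\sum n_i=-d-j$ (enlarge one exponent if all coordinates are nonzero; a zero coordinate allows any exponent), and put $m_i=-n_i-1$. So the condition is that each $v$ lies in $\Lambda+B_m$ for some $|m|=j$. Translate by (D2), and by (D1) for "every functional". $\square$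

**Example.** Let $M=\mathcal R^d$ and $\varphi(w)=\sum_iw_i(0)$, the functional of $v=(x^{-1},\dots,x^{-1})$. If $|m|\geq1$, some $m_i\ge1$, so $e_i\in M\cap C_m$ and $\varphi(e_i)=1$. No box with $|m|=1$ kills $\varphi$, in accordance with $\mu(\mathcal R^d)>q^{-d-1}$.

## One box never suffices: Riemann–Roch for lattices

To make $\mu(M^*)\le q^{-d-1}$ it would be pleasant to find a single box $C_m$, $|m|=1$, with $M\cap C_m=0$: it would kill all functionals at once. The next lemma shows that this cannot happen, and it serves throughout.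

**Lemma 2 (R).** *For $M\in\mathcal L_d$ and $m\in\mathbb Z^d$: $\ \dim V_m(M)-\dim\mathcal K^d/(M+C_m)=|m|$, with both dimensions finite. Consequently:*

* *raising one $m_i$ by $1$ raises $\dim V_m$ by $0$ or $1$;*
* *if $M+C_m=\mathcal K^d$, then for $i\ne i'$ and $r,r'\ge0$: $\ V_{m+re_i+r'e_{i'}}=V_{m+re_i}+V_{m+r'e_{i'}}$.*

*Proof.* For compact open $\mathbb F_q$-subspaces $C\subset C'$ of $\mathcal K^d$ with $\dim C'/C=1$ there is the exact sequence
$$0\to M\cap C\to M\cap C'\to C'/C\to\mathcal K^d/(M+C)\to\mathcal K^d/(M+C')\to0 .$$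
(At $C'/C$: an element $c'\in C'$ lies in $M+C$ iff $c'\in (M\cap C')+C$.) So if one of $\dim\mathcal K^d/(M+C)$, $\dim\mathcal K^d/(M+C')$ is finite, so is the other, and $\chi(C)=\dim(M\cap C)-\dim\mathcal K^d/(M+C)$ satisfies $\chi(C')=\chi(C)+1$. If $M=g\mathcal R^d$ and $C=g\mathfrak p^d$, then $M\oplus C=\mathcal K^d$, so $\chi(C)=0$. Pass from $g\mathfrak p^d$ down to $g\mathfrak p^d\cap C_m$ and up to $C_m$ in steps of dimension one. Then $\chi(C_m)$ is the relative dimension of $C_m$ over $g\mathfrak p^d$, which is the logarithm to base $q$ of the ratio of volumes $q^{|m|}/|\det g|=q^{|m|}$.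

The first consequence holds because $V_{m+e_i}/V_m$ embeds in $C_{m+e_i}/C_m$. For the second, $M+C_m=\mathcal K^d$ implies $M+C_{m'}=\mathcal K^d$, hence $\dim V_{m'}=|m'|$, for all $m'\ge m$. The two summands meet in $V_m$, so their sum has dimension $(|m|+r)+(|m|+r')-|m|$, which is $\dim V_{m+re_i+r'e_{i'}}$. $\square$

**Example.** For $M=\mathcal R^d$: $\dim V_m=\sum\max(m_i,0)$ and $\dim\mathcal K^d/(M+C_m)=\sum\max(-m_i,0)$; the difference is $|m|$.

So $\dim V_m\ge1$ whenever $|m|=1$: one box never kills everything. More precisely, $q$ boxes $C_{m^{(1)}},\dots,C_{m^{(q)}}$ with $|m^{(i)}|=1$ never suffice. On the finite space $\sum_iV_{m^{(i)}}$, of dimension $n$ say, the functionals vanishing on a given $V_{m^{(i)}}$ number at most $q^{n-1}$. These $q$ sets share the zero functional, so their union has at most $q(q^{n-1}-1)+1<q^n$ elements, and every functional on this space extends to $M$. At least $q+1$ boxes are needed. The space $\mathbb F_q^2$ has exactly $q+1$ lines, and each functional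 on $\mathbb F_q^2$ kills a line. This suggests the construction below.

## Explicit lattices for $d\ge q+1$

*Proof of Theorem A.* Let $d\ge q+1$.

**Step 1: build the lattice.** We want $V_{m}$, for $d$ suitable boxes, to run through the lines of a fixed plane in $M$. Choose nonzero linear forms $\ell_1,\dots,\ell_d$ on $\mathbb F_q^2$ such that each of the $q+1$ lines of $\mathbb F_q^2$ is the kernel of some $\ell_i$. Put $\epsilon_1=(\ell_i(1,0))_i$ and $\epsilon_2=(\ell_i(0,1))_i$ in $\mathbb F_q^d$. They are independent, since $a\epsilon_1+b\epsilon_2=(\ell_i(a,b))_i$ vanishes only if $(a,b)$ lies on all lines. Complete them by $p_3,\dots,p_d$ to a basis of $\mathbb F_q^d$, and put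
$$f_l=p_l+x^{-(l-2)}(1,\dots,1)\qquad(3\le l\le d).$$
Let $k$ be the matrix with columns $\epsilon_1,\epsilon_2,f_3,\dots,f_d$ and $M=k\mathcal R^d$. Modulo $\mathfrak p$ the columns are the chosen basis, so $k\in\mathrm{GL}_d(\mathcal O)$, $|\det k|=1$, and $k$ preserves the sup norm.

**Step 2: compute $d$ boxes.** Let $m^{(i)}$ have $i$-th entry $-(d-2)$ and all other entries $1$; so $|m^{(i)}|=1$. If $w\in M\cap C_{m^{(i)}}$, then $|w|\le1$ in sup norm, so $w=k\rho$ with $\rho\in\mathcal R^d$, $|\rho|\le1$, i.e. $\rho\in\mathbb F_q^d$. Thus $w=a\epsilon_1+b\epsilon_2+\sum_lc_lf_l$ with coefficients in $\mathbb F_q$, and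
$$w_i=\Big(\ell_i(a,b)+\sum_lc_lp_{l,i}\Big)+\sum_{l=3}^dc_lx^{-(l-2)} .$$
The condition $|w_i|<q^{-(d-2)}$ says that the coefficients of $x^0,x^{-1},\dots,x^{-(d-2)}$ vanish. This forces $c_3=\dots=c_d=0$ and then $\ell_i(a,b)=0$. Conversely such $w$ lie in the box. So
$$M\cap C_{m^{(i)}}=\{a\epsilon_1+b\epsilon_2:\ \ell_i(a,b)=0\}.$$

**Step 3: conclude.** For a functional $\varphi$ on $M$, the functional $(a,b)\mapsto\varphi(a\epsilon_1+b\epsilon_2)$ kills a line of $\mathbb F_q^2$, and this line is $\ker\ell_i$ for some $i$. So $\varphi$ vanishes on $M\cap C_{m^{(i)}}$. By Lemma 1 with $j=1$, $\mu(M^*)\le q^{-d-1}$. $\blacksquare$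

**Example: $q=2$, $d=3$.** Take $\ell_1=a$, $\ell_2=b$, $\ell_3=a+b$, so $\epsilon_1=(1,0,1)$, $\epsilon_2=(0,1,1)$, and $p_3=(0,0,1)$, $f_3=(x^{-1},x^{-1},1+x^{-1})$. The three boxes $(-1,1,1)$, $(1,-1,1)$, $(1,1,-1)$ contain, besides $0$, exactly $\epsilon_2$, $\epsilon_1$ and $\epsilon_1+\epsilon_2=(1,1,0)$. One of the three values $\varphi(\epsilon_1),\varphi(\epsilon_2),\varphi(\epsilon_1)+\varphi(\epsilon_2)$ is $0$. Solving $ky=w$ gives the rows of $k^{-1}$, and hence
$$M^*=\tfrac1{x+1}\big(\mathcal R(x,1,1)+\mathcal R(1,x,1)+\mathcal R(x,x,x)\big),\qquad \mu(M^*)\le 2^{-4}.$$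

The construction spends one coordinate on each of the $q+1$ lines, so it needs $d\ge q+1$. For $d=3$ and $q\ge3$ it gives nothing, and it only concerns $j=1$. From here on we argue by contradiction: if every lattice were bad, there would be too much structure.

## Pairs (lattice, functional) and the closed set $Z_j$

We need a space on which "bad" pairs form a closed invariant set. Identify $X_d=\mathrm{SL}_d(\mathcal K)/\mathrm{SL}_d(\mathcal R)$ with the set of lattices $g\mathcal R^d$, $\det g=1$. Every $\Lambda\in\mathcal L_d$ is carried into $X_d$ by some $\mathrm{diag}(\theta,1,\dots,1)\in A$ with $\theta\in\mathcal O^\times$. Let $A'=\{x^\lambda:|\lambda|=0\}$.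

**Definition.** Let $T=\mathrm{Hom}(\mathcal R^d,\mathbb F_q)$, a product of countably many copies of $\mathbb F_q$, hence compact and metrizable, and
$$Y_d=\{(M,\varphi):M\in X_d,\ \varphi\in\mathrm{Hom}(M,\mathbb F_q)\}=(\mathrm{SL}_d(\mathcal K)\times T)/\mathrm{SL}_d(\mathcal R),$$
where $(g,\tau)$ stands for $(g\mathcal R^d,\tau\circ g^{-1})$ and $\gamma\in\mathrm{SL}_d(\mathcal R)$ acts by $(g,\tau)\mapsto(g\gamma,\tau\circ\gamma)$. The group $\mathrm{SL}_d(\mathcal K)$ acts by $h(M,\varphi)=(hM,\varphi\circ h^{-1})$. Let $\pi:Y_d\to X_d$ be the projection, and for $j\ge0$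
$$Z_j=\{(M,\varphi):\ \varphi|_{V_m(M)}\ne0\ \text{ for all }m\text{ with }|m|=j\}.$$

Since $\mathrm{SL}_d(\mathcal R)$ is discrete, each $g$ has a compact open neighbourhood $U$ mapped injectively to $X_d$, and over it $Y_d$ looks like $U\times T$. So $Y_d$ is locally compact and second countable, and $\pi$ is locally trivial with compact fibres, hence proper. Cutting a countable cover of $X_d$ by such sets into disjoint pieces gives a Borel section $\sigma:X_d\to\mathrm{SL}_d(\mathcal K)$, and $(M,\varphi)\mapsto(M,\varphi\circ\sigma(M))$ identifies $Y_d$ with $X_d\times T$ as Borel spaces.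

**Example.** With $\varphi(w)=\sum w_i(0)$ as above, $(\mathcal R^d,\varphi)\in Z_1$. A pair $(M,0)$ lies in no $Z_j$.

**Lemma 3 (O).** *$Z_j$ is closed and $A'$-invariant, and $\mu(M^*)\le q^{-d-j}$ iff $M\notin\pi(Z_j)$. The sets $\{M\in X_d:\mu(M^*)\le q^{-d-j}\}$ and $\{\Lambda\in X_d:\mu(\Lambda)\le q^{-d-j}\}$ are open and $A'$-invariant.*

*Proof.* Invariance of $Z_j$: $x^\lambda V_m(M)=V_{m+\lambda}(x^\lambda M)$, and $|m+\lambda|=|m|$. Closedness: let $\varphi_0|_{V_m(M_0)}=0$ with $|m|=j$. All pairs near $(M_0,\varphi_0)$ are of the form $(gM_0,\varphi)$ with $g$ so near $1$ that $gC_m=C_m$, and with $\varphi\circ g=\varphi_0$ on the finite set $V_m(M_0)$. Then $V_m(gM_0)=gV_m(M_0)$ and $\varphi$ vanishes there. The criterion is Lemma 1. As $\pi$ is proper, $\pi(Z_j)$ is closed. Finally $M\mapsto M^*$ is a homeomorphism of $X_d$ with $(aM)^*=a^{-1}M^*$ for $a\in A'$. $\square$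

## The invariant probability on $X_3$

The entropy argument below needs boxes to have integrable dimension. Let $X=X_3$, $Y=Y_3$ and $K=\mathrm{SL}_3(\mathcal O)$. The group $\mathrm{SL}_3(\mathcal K)$ is unimodular and $\mathrm{SL}_3(\mathcal R)$ is discrete, so $X$ carries an invariant measure, normalized to be locally the Haar measure of $\mathrm{SL}_3(\mathcal K)$.

**Lemma 4.** *The invariant measure on $X$ is finite. Let $\omega$ be its normalization to a probability measure. Then*

* *(F) $\int\dim V_m(M)\,d\omega(M)<\infty$ for all $m\in\mathbb Z^3$;*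
* *$p_n:=\omega\{M:M+C_m\ne\mathcal K^3\}$ for $|m|=n$ depends only on $n$, is nonincreasing in $n$, and $p_n\to0$ as $n\to\infty$;*
* *$\omega\{M:V_{(-c,-c,-c)}(M)=0\}\to1$ as $c\to\infty$.*

*Proof.* **Step 1: every $M\in X$ is $kx^a\mathcal R^3$ with $k\in K$, $a\in\mathbb Z^3$, $|a|=0$.** Choose an $\mathcal R$-basis $b_1,b_2,b_3$ of $M$ minimizing $\prod|b_i|$ in sup norm. A minimum exists, because the product lies in $q^{\mathbb Z}$ and is at least $|\det(b_1,b_2,b_3)|=1$. Let $|b_i|=q^{a_i}$. Suppose the reductions of $x^{-a_i}b_i$ modulo $\mathfrak p$ satisfy a relation with coefficients $c_i\in\mathbb F_q$, not all $0$. Take $i$ with $c_i\ne0$ and $a_i$ maximal among such indices. Replacing $b_i$ by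
$$\sum_{c_l\ne0}c_lx^{a_i-a_l}b_l=x^{a_i}\sum_{c_l\neq0}c_l\,x^{-a_l}b_l$$
gives again a basis ($c_i$ is a unit), and the new vector has norm less than $q^{a_i}$: a contradiction. So the matrix $k$ with columns $x^{-a_i}b_i$ lies in $\mathrm{GL}_3(\mathcal O)$. As $x^{|a|}\det k=\det(b_1,b_2,b_3)\in\mathbb F_q^\times$ and $|\det k|=1$, we get $|a|=0$. Scaling $b_1$ by a constant gives $\det k=1$.

**Step 2: masses of the $K$-orbits.** The map $K\to X$, $k\mapsto kx^a\mathcal R^3$, is right translation by $x^a$ followed by the projection, so it preserves measure locally, and it is $|\mathrm{Stab}|$-to-one onto the orbit. So the orbit has mass $\mathrm{vol}(K)/|\mathrm{Stab}_K(x^a\mathcal R^3)|$. Let $a_{i'}$ be maximal, $a_i$ minimal, $i\ne i'$, and $r=a_{i'}-a_i$. For $p\in\mathcal R$ with $\deg p\le r$, the matrix $1+x^{-r}pE_{ii'}$ lies in $K$, and $x^{-a}(1+x^{-r}pE_{ii'})x^a=1+pE_{ii'}\in\mathrm{SL}_3(\mathcal R)$. So the stabilizer has at least $q^{r+1}$ elements.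

**Step 3: sum.** Since $|a|=0$, spread $r$ forces all $|a_i|\le r$; there are at most $(2r+1)^2$ such $a$. On the orbit, $V_0=k(x^a\mathcal R^3\cap\mathfrak p^3)$ has dimension $\sum\max(0,-a_i)\le3r$. As $\sum_r(2r+1)^2(1+3r)q^{-r}<\infty$, the measure is finite and $\int\dim V_0\,d\omega<\infty$. By $A'$-invariance of $\omega$, $\int\dim V_m\,d\omega$ depends only on $|m|$, and by Lemma 2 $\dim V_{(n,0,0)}\le\dim V_0+\max(n,0)$. This is (F).

**Step 4: the last two items.** $M+C_m\ne\mathcal K^3$ iff $aM+C_{m+\lambda}\ne\mathcal K^3$ for $a=x^\lambda\in A'$, so $p_n$ depends only on $n$. Larger boxes give a smaller set. For each $M=g\mathcal R^3$ the box $C_{(n,n,n)}$ contains $g\mathfrak p^3$ for large $n$, and then $M+C_{(n,n,n)}=\mathcal K^3$; so $p_{3n}\to0$, and $p_n\to0$ by monotonicity. The last item holds because each $M$ is discrete. $\square$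

## If every lattice were bad: a measure on $Z_j$

**Proposition 5.** *For every $j\ge1$ there is $M\in X_3$ with $\mu(M^*)\le q^{-3-j}$.*

A first attempt is to choose things at random. Fix a box with $|m|=j$ and $M$ with $\dim V_m(M)=j$. A uniformly random $\varphi$ vanishes on $V_m(M)$ with probability $q^{-j}>0$, and there are infinitely many boxes. But $\mu$ is a supremum: Lemma 1 asks for every $\varphi$, and a set of exceptional $\varphi$ of probability $0$ is enough to spoil it. Averages over uniform $\varphi$ do not see such a set. The way around is to put the measure on the exceptional set itself.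

Suppose Proposition 5 fails for some $j$. Put $Z=Z_j$. By Lemma 3, $\pi(Z)=X$.

**Lemma 6.** *Under this assumption there is an $A'$-invariant probability measure $\nu$ on $Z$ with $\pi_*\nu=\omega$.*

*Proof.* Let $\mathcal P$ be the set of probability measures on $Z$ projecting to $\omega$. Since $Z$ is closed, $\pi|_Z$ is proper, and it is onto. So $f\mapsto f\circ\pi$ embeds $C_0(X)$ isometrically in $C_0(Z)$. By Hahn–Banach, $\omega$ extends to a functional of norm $1$ on $C_0(Z)$, i.e. a signed measure of total variation $1$. It projects to $\omega$, so its total mass is $1$ and it is positive. Thus $\mathcal P\neq\emptyset$. The same reasoning shows that $\mathcal P$ is the set of elements of the unit ball of $C_0(Z)^*$ satisfying $\int f\circ\pi=\int f\,d\omega$ for all $f\in C_0(X)$. So $\mathcal P$ is weak-$*$ compact and convex. The abelian group $A'$ acts on it by continuous affine maps ($Z$ and $\omega$ are $A'$-invariant). The Markov–Kakutani theorem gives a fixed point. $\square$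

The rest of the proof of Proposition 5 extracts a contradiction from $\nu$. In outline: shear $M$ by a random unipotent matrix with digits $a_i,b_i$. Because $\nu$ lives on $Z$, knowing the sheared lattice and a finite part of the sheared functional forbids, with probability at least $\frac12$, certain values of the next digits. So information about the digits leaks at a positive rate. A count of entropy will show that there is no room for the leak.

## Entropy growth and random shears

Entropies are in base $q$. For a countably valued $\xi$ and a $\sigma$-algebra $\mathcal F$, $H(\xi\mid\mathcal F)$ is the expectation of the entropy of the conditional law of $\xi$ given $\mathcal F$. We use: it is at most the expected logarithm of the number of values possible given $\mathcal F$; the chain rule $H(\xi,\eta\mid\mathcal F)=H(\xi\mid\mathcal F)+H(\eta\mid\mathcal F\vee\sigma(\xi))$; enlarging $\mathcal F$ does not increase $H(\xi\mid\mathcal F)$; adjoining to $\mathcal F$ a variable independent of $(\xi,\mathcal F)$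 does not change it. The restriction of $\varphi$ to a finite subspace $V\subset M$ is a countably valued variable: code it by the pair consisting of the finite subspace $\sigma(M)^{-1}V\subset\mathcal R^3$ and a functional on it.

**Definition.** For a probability $\rho$ on $Y$ with $\pi_*\rho=\omega$ put
$$F_\rho(m)=H\big(\varphi|_{V_m(M)}\mid M\big),\qquad (M,\varphi)\sim\rho .$$

This is at most $\int\dim V_m\,d\omega<\infty$ by (F). For $m\le m'$ (coordinatewise) $V_m\subset V_{m'}$, and the chain rule gives $F_\rho(m')-F_\rho(m)=H(\varphi|_{V_{m'}}\mid\varphi|_{V_m},M)$. For example, if $\rho$ is the law of $(M,0)$, then $F_\rho=0$; if $\varphi$ is uniform given $M$, then $F_\rho(m)=\int\dim V_m\,d\omega$.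

By $A'$-invariance of $\nu$, $F_\nu(m)$ depends only on $|m|$: the restriction of $\varphi\circ a^{-1}$ to $V_{m+\lambda}(aM)=aV_m(M)$ carries the same information as $\varphi|_{V_m(M)}$. Write $F_\nu(m)=F(|m|)$. By Lemma 2, $0\le F(n+1)-F(n)\le1$. Put
$$\theta=\liminf_{n\to\infty}F(n)/n\in[0,1].$$

**Definition.** Let $u(\alpha,\beta)w=(w_1+\alpha w_2+\beta w_3,\ w_2,\ w_3)$; these matrices commute and $u(\alpha,\beta)u(\alpha',\beta')=u(\alpha+\alpha',\beta+\beta')$. For $i,k\in\mathbb Z$ let $\nu^{[i,k]}$ be the law of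
$$u_f^{-1}(M,\varphi)=(u_f^{-1}M,\varphi\circ u_f),\qquad u_f=u(\alpha_f,\beta_f),$$
where $(M,\varphi)\sim\nu$ and $(\alpha_f,\beta_f)$ is Haar-uniform on $x^{-i}\mathfrak p\times x^{-k}\mathfrak p$, independent of $(M,\varphi)$. Since $\omega$ is invariant, $\nu^{[i,k]}$ projects to $\omega$. Call $(m,i,k)$ *admissible* if $i\ge m_2-m_1-1$ and $k\ge m_3-m_1-1$.

If $(m,i,k)$ is admissible and $w\in C_m$, then $|\alpha_fw_2|\le q^{-i-1}q^{m_2-1}\le q^{m_1-1}$ and likewise for $\beta_fw_3$, so $u_fC_m=C_m$. For example, $\alpha_f\in\mathfrak p$, $\beta_f\in\mathfrak p$ ($i=k=0$) preserves $C_{(0,1,1)}$. A large $i$ means that only late digits of the shear are averaged over, so $\nu^{[i,k]}$ is close to $\nu$.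

Fix an integer $L\ge1$. For $(m+Le_2,i,k)$ admissible put
$$J_2(m;i,k)=F_{\nu^{[i,k]}}(m+Le_2)-F_{\nu^{[i,k]}}(m)\in[0,L].$$
Four properties follow. All triples that occur are assumed admissible.

**(P1)** *$J_2(m;i,k)$ depends only on $n=|m|$, $I=i+m_1-m_2$ and $I'=k+m_1-m_3$.*

Apply $a=x^\lambda$, $|\lambda|=0$. It preserves $\nu$, maps $C_m$ to $C_{m+\lambda}$, and $au(\alpha,\beta)a^{-1}=u(x^{\lambda_1-\lambda_2}\alpha,x^{\lambda_1-\lambda_3}\beta)$. So $a$ carries $\nu^{[i,k]}$ to $\nu^{[i-\lambda_1+\lambda_2,\,k-\lambda_1+\lambda_3]}$. These changes leave $n,I,I'$ fixed, and any two triples with the same $(n,I,I')$ are related in this way by $\lambda=\tilde m-m$. Write $J_2=\hat J(n;I,I')$. It is defined for $I\ge L-1$, $I'\ge-1$.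

**(P2)** *$\hat J$ is nonincreasing in $I$ and in $I'$.*

Let $i'\ge i$, $k'\ge k$. Write $\alpha_f=\alpha'+\alpha''$ with $\alpha''$ uniform on $x^{-i'}\mathfrak p$ and $\alpha'$ uniform on the span of $x^{-i-1},\dots,x^{-i'}$, independent; similarly $\beta_f=\beta'+\beta''$. Put $u'=u(\alpha',\beta')$, $u''=u(\alpha'',\beta'')$. Then $(M'',\varphi'')=u''^{-1}(M,\varphi)\sim\nu^{[i',k']}$ is independent of $(\alpha',\beta')$, and $(M',\varphi')=u'^{-1}(M'',\varphi'')\sim\nu^{[i,k]}$. As $u'$ preserves $C_m$ and $C_{m+Le_2}$, it carries $V_m(M')$ to $V_m(M'')$, and the restriction of $\varphi'$ to the restriction of $\varphi''$; the same for $m+Le_2$. Hence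
$$\begin{aligned}J_2(m;i,k)&\ge H(\varphi'|_{V_{m+Le_2}(M')}\mid\varphi'|_{V_m(M')},M',\alpha',\beta')\\&=H(\varphi''|_{V_{m+Le_2}(M'')}\mid\varphi''|_{V_m(M'')},M'',\alpha',\beta')=J_2(m;i',k').\end{aligned}$$

**(P3)** *For $\kappa\in\{1,3\}$ and $r\ge0$: $J_2(m+re_\kappa;i,k)\le J_2(m;i,k)+Lp_{|m|}$.*

Let $(M,\varphi)\sim\nu^{[i,k]}$ and fix $M$, with the conditional law of $\varphi$. If $M+C_m=\mathcal K^3$, then $V_{m+re_\kappa+Le_2}=V_{m+re_\kappa}+V_{m+Le_2}$ by Lemma 2, so
$$H(\varphi|_{V_{m+re_\kappa+Le_2}}\mid\varphi|_{V_{m+re_\kappa}})=H(\varphi|_{V_{m+Le_2}}\mid\varphi|_{V_{m+re_\kappa}})\le H(\varphi|_{V_{m+Le_2}}\mid\varphi|_{V_m}).$$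
Otherwise the left side is at most $L$, and this happens with probability $p_{|m|}$. Integrate over $\omega$.

**(P4)** *For fixed $m$, $J_2(m;i,k)\to F(|m|+L)-F(|m|)$ as $i,k\to\infty$.*

Fix $(i_0,k_0)$ with $(m+Le_2,i_0,k_0)$ admissible, and $(\alpha,\beta)$ uniform on $x^{-i_0}\mathfrak p\times x^{-k_0}\mathfrak p$, independent of $(M,\varphi)\sim\nu$. Let $(M_0,\varphi^0)=u(\alpha,\beta)^{-1}(M,\varphi)$, and let $\alpha_{\le i}$ be the truncation of $\alpha$ to exponents $\ge-i$. As in (P2), with $\alpha'=\alpha_{\le i}$ and $\beta'=\beta_{\le k}$,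
$$J_2(m;i,k)=H(\varphi^0|_{V_{m+Le_2}(M_0)}\mid\varphi^0|_{V_m(M_0)},M_0,\alpha_{\le i},\beta_{\le k}).$$
Let $i=k\to\infty$. By Lévy's theorem the conditional laws of $\varphi^0|_{V_{m+Le_2}(M_0)}$ given $M_0,\alpha_{\le i},\beta_{\le k}$ converge almost surely to the one given $M_0,\alpha,\beta$. Given $M_0$ they live on a finite set, so the entropies converge, and the differences (entropy on $V_{m+Le_2}$ minus entropy on $V_m$) lie in $[0,L]$. By dominated convergence the limit is
$$H(\varphi^0|_{V_{m+Le_2}(M_0)}\mid\varphi^0|_{V_m(M_0)},M_0,\alpha,\beta)=H(\varphi|_{V_{m+Le_2}(M)}\mid\varphi|_{V_m(M)},M,\alpha,\beta)=F(|m|+L)-F(|m|),$$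
using that $u(\alpha,\beta)$ preserves the boxes and that $(\alpha,\beta)$ is independent of $(M,\varphi)$. By (P2), $J_2(m;i,k)$ is nonincreasing in $i$ and $k$, so the limit along $i=k$ is the double limit.

The difficulty is now visible. In the entropy count below we shall know the digits up to index $3s$ when the box is $(0,s,s)$. The relevant quantity is $J_2((0,s,s);3s,3s)=\hat J(2s;2s,2s)$. By (P2) and (P4) it is at least $F(2s+L)-F(2s)$. We need a bound from above, and monotonicity points the wrong way. The third coordinate provides the bound.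

**Lemma 7.** *$\displaystyle\limsup_{s\to\infty}J_2((0,s,s);3s,3s)\le\inf_{n_0\ge0}\big[F(n_0+L)-F(n_0)+2Lp_{n_0}\big]$, and hence this limsup is at most $L\theta$. The same holds for the analogous $J_3$, with coordinates $2,3$ (and $\alpha,\beta$) exchanged.*

*Proof.* Here $n=2s$ and $I=I'=3s-s=2s$. Note how moves act: passing from $m$ to $m+re_1$ raises $n$, $I$ and $I'$ by $r$; passing from $m$ to $m+re_3$ raises $n$ by $r$, keeps $I$, and lowers $I'$ by $r$. Let $t\ge L$ and $2s\ge n_0+t$. Then
$$\begin{aligned}\hat J(2s;2s,2s)&\le\hat J(2s;2s-n_0,2s-n_0)&&\text{by (P2)}\\&\le\hat J(n_0+t;t,t)+Lp_{n_0+t}&&\text{by (P3), }\kappa=1,\ r=2s-n_0-t\\&\le\hat J(n_0;t,2t)+Lp_{n_0}+Lp_{n_0+t}&&\text{by (P3), }\kappa=3,\ r=t\\&\le\hat J(n_0;t,2t)+2Lp_{n_0}.\end{aligned}$$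
All arguments $I\ge t\ge L$ (or $2s-n_0\ge t$) are admissible. Let $s\to\infty$, then $t\to\infty$ using (P4). This is the first claim. For the second: for each $\eta>0$ there are arbitrarily large $n_0$ with $F(n_0+L)-F(n_0)\le L(\theta+\eta)$, since otherwise $\liminf F(n)/n\ge\theta+\eta$. And $p_{n_0}\to0$. The proof for $J_3$ is the same, with $\kappa\in\{1,2\}$. $\square$

**Remark.** In dimension two this step breaks. There one would have a single parameter $\alpha$, the element $x^{(s,-s)}$ multiplies it by $x^{2s}$, so digits up to $2s$ go with the box $(0,s)$, and $n=I=s$. Reading the bounds backwards from $\hat J(s;s)$, (P2) lowers $I$, and (P3) with $\kappa=1$ lowers $n$ and $I$ together. So one only reaches $(n_0;I)$ with $I\le n_0$, and $I\to\infty$ with $n_0$ fixed is impossible. In dimension three, $\kappa=3$ changes $n$ without changing $I$.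

## Two counts of the same entropy

Let $(M,\varphi)\sim\nu$, and let $\alpha=\sum_{i\ge1}a_ix^{-i}$, $\beta=\sum_{i\ge1}b_ix^{-i}$ be uniform in $\mathfrak p$, independent of each other and of $(M,\varphi)$. Put $(M_0,\varphi^0)=u(\alpha,\beta)^{-1}(M,\varphi)$. For each fixed $(\alpha,\beta)$ the law of $M_0$ is $\omega$, so $M_0$ is independent of $(\alpha,\beta)$. This is the source of the contradiction: all digits stay uniform given $M_0$. Write $\alpha_{\le n}=\sum_{i\le n}a_ix^{-i}$, $\alpha_{>n}=\alpha-\alpha_{\le n}$, similarly for $\beta$, and let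
$$W_{s,t}=u(\alpha,\beta)^{-1}V_{(0,s,t)}(M)=\{w\in M_0:|w_1+\alpha w_2+\beta w_3|<1,\ |w_2|<q^s,\ |w_3|<q^t\}.$$
Since $|w_2|\le q^{s-1}$, digits of $\alpha$ of index $\ge s$ change $\alpha w_2$ by at most $q^{-1}$. So $W_{s,t}$ is determined by $M_0$ and the digits of $\alpha,\beta$ of index $<s$, $<t$ respectively. For $r\ge1$ put
$$\varphi_r=\varphi^0|_{W_{rL,rL}},\quad \mathcal F_r=\sigma(M_0,\alpha_{\le3rL},\beta_{\le3rL},\varphi_r),\quad\mathrm{dig}_r=(a_i,b_i)_{3rL<i\le3(r+1)L},$$
$$\mathcal G_r=\mathcal F_r\vee\sigma(\varphi_{r+1}),\qquad D_r=6L-H(\mathrm{dig}_r\mid\mathcal G_r)\ge0 .$$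
The domain $W_{(r+1)L,(r+1)L}$ of $\varphi_{r+1}$ is $\mathcal F_r$-measurable, because $(r+1)L\le3rL$. The number $D_r$ is the leak: what the $\mathcal G_r$-data reveal about the next $6L$ digits.

**Step 1: count from outside and from inside.** Compute $H_{\mathrm{tot}}=H(\varphi_Q,\alpha_{\le3QL},\beta_{\le3QL}\mid M_0)$ in two ways, for an integer $Q\ge2$; it is finite by (F).

First, $(\alpha,\beta)$ is uniform given $M_0$, so
$$H_{\mathrm{tot}}=6QL+H(\varphi_Q\mid M_0,\alpha_{\le3QL},\beta_{\le3QL})\ge6QL+H(\varphi_Q\mid M_0,\alpha,\beta)=6QL+F(2QL).$$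
The last equality holds because $M_0,\alpha,\beta$ determine and are determined by $M,\alpha,\beta$, and $\varphi_Q$ corresponds to $\varphi|_{V_{(0,QL,QL)}(M)}$.

Second, $\varphi_Q$ determines $\varphi_r$ for $r\le Q$ once the digits are known, and $\mathcal F_{r+1}=\mathcal G_r\vee\sigma(\mathrm{dig}_r)$. The chain rule gives
$$H_{\mathrm{tot}}=H(\alpha_{\le3L},\beta_{\le3L},\varphi_1\mid M_0)+\sum_{r=1}^{Q-1}\big[H(\varphi_{r+1}\mid\mathcal F_r)+6L-D_r\big],$$
and the first term is at most $6L+C_0$ with $C_0=\int\dim V_{(0,L,L)}\,d\omega$. Comparing,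
$$\sum_{r=1}^{Q-1}D_r\le C_0+\sum_{r=1}^{Q-1}H(\varphi_{r+1}\mid\mathcal F_r)-F(2QL).\tag{3}$$

**Step 2: bound the growth of $\varphi_r$.** The purpose is to show that the sum in (3) nearly cancels $F(2QL)$. Let $s=rL$ and
$$(M_{(s)},\varphi_{(s)})=u(\alpha_{>3s},\beta_{>3s})^{-1}(M,\varphi)=u(\alpha_{\le3s},\beta_{\le3s})(M_0,\varphi^0).$$
It has law $\nu^{[3s,3s]}$ and is independent of $(\alpha_{\le3s},\beta_{\le3s})$. For $s',t'\le s+L$ we have $s+L\le3s+1$, so $u(\alpha_{>3s},\beta_{>3s})$ preserves $C_{(0,s',t')}$, and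
$$W_{s',t'}=u(\alpha_{\le3s},\beta_{\le3s})^{-1}V_{(0,s',t')}(M_{(s)}).\tag{4}$$
Thus conditioning on $\mathcal F_r$ is conditioning on $M_{(s)}$, the restriction of $\varphi_{(s)}$ to $V_{(0,s,s)}(M_{(s)})$, and the independent digits $\alpha_{\le3s},\beta_{\le3s}$. Hence
$$H(\varphi^0|_{W_{s+L,s}}\mid\mathcal F_r)=J_2((0,s,s);3s,3s),\qquad H(\varphi^0|_{W_{s,s+L}}\mid\mathcal F_r)=J_3((0,s,s);3s,3s).$$
If $M_{(s)}+C_{(0,s,s)}=\mathcal K^3$, then $W_{s+L,s+L}=W_{s+L,s}+W_{s,s+L}$ by Lemma 2 and (4). Otherwise, with probability $p_{2s}$, we use $\dim W_{s+L,s+L}/W_{s,s}\le2L$. Therefore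
$$H(\varphi_{r+1}\mid\mathcal F_r)\le J_2((0,s,s);3s,3s)+J_3((0,s,s);3s,3s)+2Lp_{2s}.$$
Let $\eta>0$. By Lemma 7 and $p_{2s}\to0$ this is at most $2L(\theta+\eta)+2L\eta$ for all large $r$, while $F(2QL)\ge2QL(\theta-\eta)$ for all large $Q$. So (3) gives a constant $C_\eta$ with
$$\sum_{r=1}^{Q-1}D_r\le C_\eta+6L\eta\,Q\qquad\text{for all large }Q.\tag{5}$$
The leak has average rate zero. This holds for every $L\ge1$.

## A forbidden block of digits

Now we use that $\nu$ lives on $Z$. By Lemma 4 choose $c\ge1$ with $\omega\{M:V_{(-c,-c,-c)}(M)=0\}\ge\frac12$. Put $l=3c+1+j$ and take $L=l$ in the previous section.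

**Lemma 8.** *$D_r\ge\kappa_0:=-\frac12\log_q(1-q^{-l})>0$ for all $r\ge1$.*

*Proof.* **Step 1: bring the picture to bounded size.** Let $s=rl$ and $a=x^{(2s,-s,-s)}\in A'$. Conjugation by $a$ multiplies $\alpha,\beta$ by $x^{3s}$. Put $(M_1,\varphi_1')=a(M_{(s)},\varphi_{(s)})$ and $\tilde\alpha=x^{3s}\alpha_{>3s}$, $\tilde\beta=x^{3s}\beta_{>3s}\in\mathfrak p$. The first $l$ digits of $\tilde\alpha$ are $a_{3s+1},\dots,a_{3s+l}$, the beginning of $\mathrm{dig}_r$. From $(M,\varphi)=u(\alpha_{>3s},\beta_{>3s})(M_{(s)},\varphi_{(s)})$ we get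
$$(aM,\varphi\circ a^{-1})=\big(u(\tilde\alpha,\tilde\beta)M_1,\ \varphi_1'\circ u(\tilde\alpha,\tilde\beta)^{-1}\big),\tag{6}$$
and this pair lies in $Z$ almost surely, since $Z$ is $A'$-invariant.

**Step 2: what the $\mathcal G_r$-data know.** Since $l\le2s$,
$$V_{(l,l,l)}(M_1)=aV_{(l-2s,\,s+l,\,s+l)}(M_{(s)})\subset aV_{(0,s+l,s+l)}(M_{(s)}).$$
By (4), $\varphi_{r+1}$ together with $M_0,\alpha_{\le3s},\beta_{\le3s}$ determines $M_{(s)}$ and $\varphi_{(s)}$ on $V_{(0,s+l,s+l)}(M_{(s)})$. So $M_1$ and $\varphi_1'|_{V_{(l,l,l)}(M_1)}$ are determined by the $\mathcal G_r$-data. (This inclusion is why the digits are cut at $3s$: with $a=x^\lambda$, $|\lambda|=0$ and $-\lambda_2,-\lambda_3\le s$, the exponent $\lambda_1-\lambda_2$ can be at most $3s$.) Let $E=\{V_{(-c,-c,-c)}(M_1)=0\}\in\mathcal G_r$. As $M_1$ has law $\omega$, $P(E)\ge\frac12$.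

**Step 3: the forbidden value.** We claim: for $\mathcal G_r$-data in $E$ there is $\gamma\in\mathbb F_q^l$, depending only on these data, such that $(a_{3s+1},\dots,a_{3s+l})=\gamma$ implies $(aM,\varphi\circ a^{-1})\notin Z$.

Let $\Lambda_1=M_1^*$. By (D1), choose $v^*$ with $\langle v^*,\cdot\rangle=\varphi_1'$ on $V_{(l,l,l)}(M_1)$ (first extend this restriction arbitrarily to $M_1$). On $E$, every functional vanishes on $M_1\cap C_{(-c,-c,-c)}=0$, so (D2) gives $\Lambda_1+B_{(-c,-c,-c)}=\mathcal K^3$. Applied to $v^*-(x^c,0,0)$ it yields $z^*\in v^*+\Lambda_1$ with $|z^*-(x^c,0,0)|\le q^{c-1}$ in sup norm. So $|z_1^*|=q^c$ and $|z_2^*|,|z_3^*|\le q^{c-1}$. Let $\xi=z_2^*/z_1^*\in\mathfrak p$ and let $\gamma$ be its first $l$ digits. All choices are made from the $\mathcal G_r$-data.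

The functional $\varphi_1'-\langle z^*,\cdot\rangle$ on $M_1$ vanishes on $V_{(l,l,l)}(M_1)$. By (D2), $\varphi_1'=\langle z,\cdot\rangle$ on $M_1$ with $z=z^*+e$, $|e_i|\le q^{-l-1}$. By (6), since $u(\tilde\alpha,\tilde\beta)^{-1}w=(w_1-\tilde\alpha w_2-\tilde\beta w_3,w_2,w_3)$,
$$\varphi\circ a^{-1}=\langle z',\cdot\rangle\ \text{ on }aM,\qquad z'=(z_1,\ z_2-\tilde\alpha z_1,\ z_3-\tilde\beta z_1).$$
Here $|z_1'|=q^c$ and $|z_3'|\le q^{c-1}$. If the first $l$ digits of $\tilde\alpha$ are $\gamma$, then $|\xi-\tilde\alpha|\le q^{-l-1}$ and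
$$z_2'=e_2-\tilde\alpha e_1+z_1^*(\xi-\tilde\alpha),\qquad|z_2'|\le q^{c-l-1}.$$
So $z'\in B_m$ for $m=(-c-1,\ l-c,\ -c)$. By (D2), $\varphi\circ a^{-1}$ vanishes on $V_m(aM)$, and $|m|=l-3c-1=j$. Hence $(aM,\varphi\circ a^{-1})\notin Z_j=Z$.

**Step 4: the loss of entropy.** The $\mathcal G_r$-data take values in a standard Borel space, so there are regular conditional probabilities given them. For almost all data, the conditional probability lives on configurations with exactly these data, and gives $(aM,\varphi\circ a^{-1})\in Z$ probability $1$. So for almost all data in $E$ the block $(a_{3s+1},\dots,a_{3s+l})$ misses the value $\gamma$ almost surely, and its conditional entropy is at most $\log_q(q^l-1)$. Therefore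
$$l-H(a_{3s+1},\dots,a_{3s+l}\mid\mathcal G_r)\ge P(E)\big(l-\log_q(q^l-1)\big)\ge\kappa_0 .$$
The other $6L-l$ digits of $\mathrm{dig}_r$ contribute at most $6L-l$ to $H(\mathrm{dig}_r\mid\mathcal G_r)$. So $D_r\ge l-H(a_{3s+1},\dots,a_{3s+l}\mid\mathcal G_r)\ge\kappa_0$. $\square$

*End of the proof of Proposition 5.* By Lemma 8, $\sum_{r=1}^{Q-1}D_r\ge(Q-1)\kappa_0$. By (5) with $\eta=\kappa_0/(12L)$ it is at most $C_\eta+\frac12\kappa_0Q$ for all large $Q$. For large $Q$ these contradict each other. $\blacksquare$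

## Every value $q^{-k}$ by descending a chain of lattices

We prove $q^{-k}\in\mathcal S_3$ for all $k\ge3$. For $k=3$ this is (ii); let $k\ge4$. Proposition 5 gives lattices with $\mu\le q^{-k}$, perhaps with $\mu$ much smaller or $0$. To hit $q^{-k}$ exactly, we join such a lattice to $\mathcal R^3$ by a chain along which $\mu$ cannot jump down by more than a factor $q$.

**Step 1: a lattice with Laurent polynomial entries.** Proposition 5 with $j=k-3$ and Lemma 3 show that $\{\Lambda\in X_3:\mu(\Lambda)\le q^{-k}\}$ is open and nonempty. As $\mathbb F_q[x,x^{-1}]$ is dense in $\mathcal K$ and elementary matrices generate $\mathrm{SL}_3(\mathcal K)$, the group $\mathrm{SL}_3(\mathbb F_q[x,x^{-1}])$ is dense in $\mathrm{SL}_3(\mathcal K)$. So some $\Lambda=g\mathcal R^3$ with $g\in\mathrm{SL}_3(\mathbb F_q[x,x^{-1}])$ has $\mu(\Lambda)\le q^{-k}$.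

**Step 2: a chain of index $q$ steps.** For large $n$ both $x^ng$ and $x^ng^{-1}$ have entries in $\mathcal R$, so $\Lambda':=x^n\Lambda$ satisfies $x^{2n}\mathcal R^3\subset\Lambda'\subset\mathcal R^3$. The finite module $\mathcal R^3/\Lambda'$ is killed by a power of $x$, so all its composition factors are $\mathcal R/(x)$, with $q$ elements. Hence there is a chain of lattices $\mathcal R^3=\Lambda_0\supset\Lambda_1\supset\dots\supset\Lambda_h=\Lambda'$ with all indices equal to $q$.

**Step 3: $\mu$ along the chain.** For a lattice $\Delta=h'\mathcal R^3$, $h'\in\mathrm{GL}_3(\mathcal K)$, let $\tilde\mu(\Delta)=\sup_v\inf_{u\in\Delta}N(v-u)$ and $\mu_1(\Delta)=\tilde\mu(\Delta)/|\det h'|$. If $|\det h'|=q^e$, then $\mu_1(\Delta)=\mu(\mathrm{diag}(x^{-e},1,1)\Delta)\in\mathcal S_3$. If $\Delta'\subset\Delta$ has index $q$, then $\tilde\mu(\Delta')\ge\tilde\mu(\Delta)$, as the infimum runs over a smaller set. By the Smith normal form, $|\det|$ is multiplied by the index $q$. So $\mu_1(\Delta')\ge q^{-1}\mu_1(\Delta)$.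 Starting from $\mu_1(\mathcal R^3)=q^{-3}$, all $\mu_1(\Lambda_i)$ are positive. Write $\mu_1(\Lambda_i)=q^{-\epsilon_i}$ with $\epsilon_i\in\mathbb Z$. Then $\epsilon_0=3$, $\epsilon_{i+1}\le\epsilon_i+1$, and $\epsilon_h\ge k$, since $\mu_1(x^n\Lambda)=q^{3n}\mu(\Lambda)/q^{3n}=\mu(\Lambda)$. The first $i$ with $\epsilon_i\ge k$ has $\epsilon_{i-1}\le k-1$, hence $\epsilon_i=k$. So $q^{-k}\in\mathcal S_3$.

By (2), adding $\mathcal R^{d-3}$ shows that $q^{-k}\in\mathcal S_d$ for all $d\ge3$ and $k\ge d$.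

## The value $0$ and almost every lattice

Let $d\ge3$. It remains to show that $\mu=0$ almost everywhere on $X_d$; then $0\in\mathcal S_d$ follows.

**Step 1: open invariant sets.** For $j\ge1$ let $O_j=\{\Lambda\in X_d:\mu(\Lambda)\le q^{-d-j}\}$. It is nonempty, because $q^{-d-j}\in\mathcal S_d$ and lattices in $\mathcal L_d$ can be moved into $X_d$ by elements of $A$, under which $\mu$ is invariant. By Lemma 3 it is open and $A'$-invariant. The group $\mathrm{SL}_d(\mathcal R)$ is a lattice in $\mathrm{SL}_d(\mathcal K)$ (a standard fact), so $X_d$ has an invariant probability measure, and $O_j$ has positive measure.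

**Step 2: $A'$ acts ergodically.** Let $f\in L^2(X_d)$ be $A'$-invariant and $u=1+tE_{ii'}$ with $i\ne i'$. Take $a=x^\lambda\in A'$ with $\lambda_i=-1$, $\lambda_{i'}=1$, and other entries $0$. Then $a^nua^{-n}=1+tx^{-2n}E_{ii'}\to1$. By invariance of $f$ and continuity of the representation,
$$\langle uf,f\rangle=\langle a^nua^{-n}f,f\rangle\to\|f\|^2,$$
so $\|uf-f\|^2=2\|f\|^2-2\,\mathrm{Re}\langle uf,f\rangle=0$ and $uf=f$. The elementary matrices generate $\mathrm{SL}_d(\mathcal K)$, which acts transitively on $X_d$, so $f$ is constant almost everywhere.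

**Step 3: conclude.** Applied to the indicator function of $O_j$, Step 2 shows that each $O_j$ has full measure. So does $\bigcap_{j\ge1}O_j=\{\Lambda\in X_d:\mu(\Lambda)=0\}$. In particular $0\in\mathcal S_d$. Together with (1) and the previous section, $\mathcal S_d=\{0\}\cup\{q^{-k}:k\ge d\}$ for every $d\ge3$. With (iv), $\mathcal S_d=\{q^{-d}\}$ exactly for $d=2$. This proves Theorem B. $\blacksquare$
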